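
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[theorem]{Remark}


\title{Small projections that do not fit into their complements}

\begin{abstract}
Let $B$ be a stably finite simple separable unital C*-algebra other than $\mathbb C$. Must there be a nonzero positive element $z\in B$ such that every projection $q\in B$ that is Cuntz subequivalent to $z$ is also Cuntz subequivalent to $1-q$? We show that the answer is no. The counterexample is nuclear, has a unique tracial state, and is an inductive limit of section algebras $\Gamma(X,\operatorname{End}E)$; the same failure occurs in all matrix algebras over it. At a finite stage the obstruction is a Steenrod square, namely the one that forbids a continuous field of orthonormal complex $2$-frames $(x,s(x))$ on $S^{2K-1}\subset\mathbb C^K$ for odd $K\ge3$. It survives in the limit because the point evaluations in the connecting maps are twisted by quaternionic line bundles. We also prove that the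 answer is yes under several regularity conditions.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

For positive elements $a,b$ of a C*-algebra $B$ one writes $a\precsim_B b$, or $a\precsim b$, and says that $a$ is \emph{Cuntz subequivalent} to $b$, if there are $v_k\in B$ with $\lim_{k\to\infty}\|v_kbv_k^*-a\|=0$. We write $B_+$ for the set of positive elements. For projections, $\sim$ denotes Murray--von Neumann equivalence, and $p\precsim q$ means that $p$ is equivalent to a subprojection of $q$ (Lemma~\ref{lem:proj}). A unital algebra $B$ is \emph{stably finite} if no projection in a matrix algebra $M_k(B)$ is equivalent to a proper subprojection of itself.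

If $z\neq0$ is a ``small'' positive element, then $q\precsim z$ says that the projection $q$ is small. The relation $q\precsim 1-q$ says that $q$ fits into its own complement, so that it occupies at most half of the unit. Does smallness, suitably chosen, force fitting? The following question comes from \cite{MP}.

\begin{question}
Let $B\not\cong\mathbb C$ be a stably finite simple separable unital C*-algebra. Is there $z\in B_+\setminus\{0\}$ such that every projection $q\in B$ with $q\precsim z$ satisfies $q\precsim 1-q$?
\end{question}

The algebra $\mathbb C$ has to be excluded: there $q=1$ satisfies $q\precsim z$ for every nonzero $z$, but $1\not\precsim0$. For $B=M_N$ with $2\le N<\infty$, any $z$ of rank one works, since $q\precsim z$ forces $\operatorname{rank}q\le 1\le N-1\le\operatorname{rank}(1-q)$.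

For infinite-dimensional $B$ the natural guess is again yes. Given $n$, one can choose $z\ne0$ so small that $n$ copies of $z$ fit under the unit. If $q\precsim z$ and $n=2$, there are orthogonal projections $e_1,e_2\in B$ with $e_1\sim q\sim e_2$. So $e_1$ fits into its complement, because $e_2\le 1-e_1$. Since $q\sim e_1$, one would like to conclude the same for $q$. This is legitimate when equivalent projections have equivalent complements, and in particular when $B$ has stable rank one. In general, however, $q\sim e_1$ gives only
\[
 (1-q)\oplus q\ \sim\ 1\ \sim\ (1-e_1)\oplus q,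
\]
and one cannot cancel $q$. This gap turns out to be real.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is an infinite-dimensional simple separable unital nuclear stably finite C*-algebra $B$, an inductive limit of algebras $\Gamma(X,\operatorname{End}E)$ with $X$ compact metrizable and $E$ a complex vector bundle over $X$, with a unique tracial state $\tau$, such that for every $n\ge1$ and every nonzero $z\in M_n(B)_+$ there is a projection $q\in M_n(B)$ with
\[
 q\precsim z\qquad\text{but}\qquad q\not\precsim 1-q .
\]
Moreover, $(\operatorname{Tr}_n\otimes\tau)(q)$ can be made arbitrarily small.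
\end{theorem}

The case $n=1$ answers the question in the negative. The second theorem is not needed for the first; it makes the guess above precise and describes what must go wrong in a counterexample. Let $V(B)$ be the semigroup of equivalence classes of projections in matrix algebras over $B$, with addition $[p]+[p']=[p\oplus p']$ and with $x\le y$ if $y=x+d$ for some $d\in V(B)$. It is \emph{almost unperforated} if $(k+1)x\le ky$ for some $k\ge1$ implies $x\le y$. We say that projections of $B$ satisfy \emph{strict comparison} if, for projections $p,p'\in B$, we have $p\precsim p'$ whenever $\tau(p)<\tau(p')$ for all normalized quasitraces $\tau$. Of quasitraces we use only that they induce additive order-preserving maps $V(B)\to[0,\infty)$ with $[1]\mapsto1$.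

\begin{theorem}\label{thm:positive}
Let $B$ be an infinite-dimensional stably finite simple unital C*-algebra.
\begin{itemize}
\item[(a)] For every $n\ge1$ there is $z\in B_+\setminus\{0\}$ with $z\otimes1_n\precsim1_B$.
\item[(b)] If $p\sim q$ implies $1-p\sim1-q$ for projections in $B$ (for example, if $B$ has stable rank one), then every $z$ as in \textup{(a)} with $n\ge2$ has the property asked for in the question.
\item[(c)] In general, if $z$ is as in \textup{(a)} with $n\ge3$ and $q\precsim z$ is a projection, then there is $k_0$ with $q\otimes1_k\precsim(1-q)\otimes1_k$ for all $k\ge k_0$. If moreover $V(B)$ is almost unperforated, or projections of $B$ satisfy strict comparison, then $z$ has the property asked for.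
\item[(d)] If some nonzero hereditary subalgebra of $B$ contains no nonzero projection, then any nonzero positive $z$ in it has the property asked for.
\end{itemize}
\end{theorem}

Consequently, for the algebra $B$ of Theorem~\ref{thm:main}, equivalent projections can have inequivalent complements, $V(B)$ is not almost unperforated, strict comparison of projections fails, and every nonzero hereditary subalgebra contains a nonzero projection.

\subsection{The idea}\label{sec:idea}

Whether $q\precsim z$ depends only on the equivalence class of $q$, whereas whether $q\precsim1-q$ may depend on the position of $q$. Projections in $\Gamma(X,\operatorname{End}E)$ are subbundles of $E$. So at a finite stage we look for two isomorphic subbundles $Q,q\subset E$, where $Q$ fits into $Q^\perp$ but $q$ does not fit into $q^\perp$.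

The most obvious test by Chern classes fails. A fiberwise injective map $q\to q^\perp$ is in particular a nowhere vanishing section of $\operatorname{Hom}(q,q^\perp)$, which suggests looking at the top Chern class of this bundle. But $\operatorname{Hom}(q,q^\perp)$ and $\operatorname{Hom}(Q,Q^\perp)$ have the same class in $K^0(X)$, hence the same Chern classes, and the second bundle does have a nowhere vanishing section. So this test class is zero, and the obstruction has to be a secondary one.

A simple pair that works lives in the trivial bundle $\mathbb C^K$ over the sphere $S^{2K-1}\subset\mathbb C^K$. Let $Q$ be a constant line and let $q$ be the line $q_x=\mathbb Cx$. Both are trivial line bundles, and $Q$ fits into $Q^\perp$ when $K\ge2$. The complement of $q$ is the bundle $\zeta$ with fibers $\zeta_x=x^\perp$. It satisfies $\zeta\oplus\mathbb C\cong\mathbb C^K$, but for odd $K\ge3$ it has no nowhere vanishing section. This will be proved in Section~\ref{sec:small} with one Steenrod square.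

To get a simple limit algebra one adds point evaluations to the connecting maps, and with them new summands $F$ to the complement of $q$. If these are trivial bundles, they have constant sections and the obstruction is gone. So we tensor each point evaluation with a bundle over a new parameter space, chosen so that $F$ has nonzero Euler class; and since our obstruction is a Steenrod square, the twisting must not interfere with $Sq^2$. Quaternionic line bundles over quaternionic projective spaces, whose cohomology lives in degrees divisible by four, do both. This is Lemma~\ref{lem:top}.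

The bad projections are then copies of these quaternionic line bundles, so they have rank two. The base spaces of the algebras are arranged so that such a projection is equivalent to one lying under a prescribed element $z$ (up to a scalar factor), yet can be moved into all possible positions. In particular one of its two directions can be kept constant while the other runs through the lines $\mathbb Cx$.

\section{Preliminaries}

\subsection{Cuntz comparison}

Elements of different matrix algebras are compared by placing both in the upper left corner of a larger one; this is consistent, because an element $v$ of the larger algebra that implements the comparison may be cut down by the unit of the smaller. We use freely that $\precsim$ is transitive, that $0\le a\le b$ implies $a\precsim b$, that $\lambda a\precsim a$ for $a\ge0$ and $\lambda\geq 0$, and that $yy^*\precsim y^*y\precsim yy^*$. For self-adjoint $a$ and $\varepsilon\geq0$, $(a-\varepsilon)_+$ is obtained by applying $t\mapsto\max(t-\varepsilon,0)$ to $a$.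

\begin{lemma}\label{lem:eps}
Let $B$ be a unital C*-algebra. If $a,b\in B_+$ and $\|a-b\|<\varepsilon$, then $(a-\varepsilon)_+\precsim b$.
\end{lemma}

\begin{proof}
Put $\delta=\|a-b\|$, and let $f(t)=\big((t-\varepsilon)/(t-\delta)\big)^{1/2}$ for $t>\varepsilon$ and $f(t)=0$ for $0\le t\le\varepsilon$; this is continuous because $\delta<\varepsilon$. Since $b\ge a-\delta$,
\[
 f(a)\,b\,f(a)\ \ge\ f(a)(a-\delta)f(a)=(a-\varepsilon)_+ ,
\]
so $(a-\varepsilon)_+\precsim f(a)bf(a)\precsim b$.
\end{proof}

\begin{lemma}\label{lem:proj}
Let $B$ be a C*-algebra, let $q\in B$ be a projection and let $z\in B_+$. If $q\precsim z$, then $q=wzw^*$ for some $w\in B$, and $q$ is equivalent to a projection in $\overline{zBz}$. In particular, if $z$ is a projection, then $q$ is equivalent to a subprojection of $z$.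
\end{lemma}

\begin{proof}
Choose $v$ with $\|vzv^*-q\|<1$. Then $\|qvzv^*q-q\|<1$, so $qvzv^*q$ is invertible in $qBq$; let $h\in qBq$ be the inverse of its square root. With $w=hqv$ we get $wzw^*=q$. Hence $q=(wz^{1/2})(wz^{1/2})^*\sim z^{1/2}w^*wz^{1/2}$, which is a projection in $\overline{zBz}$. If $z$ is a projection, then $\overline{zBz}=zBz$, and every projection in $zBz$ is a subprojection of $z$.
\end{proof}

\subsection{Section algebras}

Let $E$ be a Hermitian complex vector bundle of constant rank over a compact metrizable space $X$, and let $A=\Gamma(X,\operatorname{End}E)$ be the C*-algebra of continuous sections of $\operatorname{End}E$. Then $M_n(A)=\Gamma(X,\operatorname{End}(\mathbb C^n\otimes E))$, a projection $p\in M_n(A)$ has a range bundle $\operatorname{ran}p\subset\mathbb C^n\otimes E$, and two projections are equivalent if and only if their range bundles are isomorphic. Subequivalence produces sections: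

\begin{lemma}\label{lem:section}
Let $p,v\in\Gamma(X,\operatorname{End}E)$, let $p$ be a projection, and suppose $\|v(1-p)v^*-p\|<1$. Then for each $x\in X$ and each nonzero $\xi\in\operatorname{ran}p(x)$ we have $(1-p(x))v(x)^*\xi\ne0$. Consequently, if $h:Z\to X$ is continuous and $h^*\operatorname{ran}p$ has a nowhere vanishing section, so does $h^*\operatorname{ran}(1-p)$.
\end{lemma}

\begin{proof}
At the point $x$, since $p\xi=\xi$,
\[
\|(1-p)v^*\xi\|^2=\langle v(1-p)v^*\xi,\xi\rangle\ \ge\ \langle p\xi,\xi\rangle-\|v(1-p)v^*-p\|\,\|\xi\|^2>0. 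
\]
For the last statement, apply $(1-p)v^*$ to the given section.
\end{proof}

\subsection{Topology}

All cohomology groups have $\mathbb F_2$ coefficients. For a Hermitian bundle $V$ of complex rank $n$ over a compact space $Z$, let $D(V)$ and $S(V)$ be its unit disk and unit sphere bundles, and let $U_V\in H^{2n}(D(V),S(V))$ be the Thom class. Recall the following.
\begin{itemize}
\item[(T1)] $U_V$ is natural under pullback of bundles, and it restricts to the generator of $H^{2n}(D(V_x),S(V_x))$ on each fiber.
\item[(T2)] $U_{V\oplus V'}$ is the product of the pullbacks of $U_V$ and $U_{V'}$ (here one replaces $(D(V),S(V))$ by the homotopy equivalent pair $(V,V\setminus0)$).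
\item[(T3)] $U_V$ restricts to $w_{2n}(V)=c_n(V)\bmod2$ on the zero section.
\item[(T4)] $Sq^2U_V=w_2(V)\,U_V$, and $w_2(V)=c_1(V)\bmod2$.
\end{itemize}

Let $\mathbb{HP}^d$ be quaternionic projective space and $\eta$ its tautological quaternionic line bundle, viewed as a Hermitian complex bundle of rank $2$. Then $H^*(\mathbb{HP}^d)=\mathbb F_2[b]/(b^{d+1})$, where $b=c_2(\eta)\bmod2\in H^4$.

Let $\gamma\subset\mathbb{CP}^1\times\mathbb C^2$ be the tautological line bundle and let $a=c_1(\gamma^*)\bmod2$ be the generator of $H^2(\mathbb{CP}^1)$. Finally let $\iota_K$ be the generator of $H^{2K}(D^{2K},S^{2K-1})$. By K\"unneth, $H^*(Z\times(D^{2K},S^{2K-1}))=H^*(Z)\,\iota_K$, a free $H^*(Z)$-module on $\iota_K$.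

\section{A secondary obstruction}

\subsection{The smallest case}\label{sec:small}

Let $K\ge3$ be odd, and let $\zeta$ be the bundle over $S^{2K-1}\subset\mathbb C^K$ with fiber $\zeta_u=u^\perp$. We show that $\zeta$ has no nowhere vanishing section.

Suppose there is one, normalized to a continuous map $s:S^{2K-1}\to\mathbb C^K$ with $s(u)\perp u$ and $\|s(u)\|=1$. A complex $2$-frame spans a whole projective line of directions, and this is what we exploit. For a line $\ell\subset\mathbb C^2$, i.e.\ a point of $\mathbb{CP}^1$, define
\[
 m_\ell(u)\in\operatorname{Hom}(\ell,\mathbb C^K),\qquad m_\ell(u)(\alpha,\beta)=\alpha u+\beta s(u).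
\]
As $u,s(u)$ are orthonormal, $m_\ell(u)$ is an isometry of the line $\ell$ into $\mathbb C^K$, that is, a unit vector in $\operatorname{Hom}(\ell,\mathbb C^K)$. The spaces $\operatorname{Hom}(\ell,\mathbb C^K)$ are the fibers of $V=\gamma^*\otimes\mathbb C^K$ over $\mathbb{CP}^1$. So, extending radially by $\rho u\mapsto\rho\, m_\ell(u)$ for $0\le\rho\le1$, we obtain a map over $\mathbb{CP}^1$,
\[
 m:\ \mathbb{CP}^1\times(D^{2K},S^{2K-1})\longrightarrow(D(V),S(V)).
\]
Over $\ell=[1:0]$ it is the identity of $D^{2K}$ if we identify $\operatorname{Hom}(\ell,\mathbb C^K)$ with $\mathbb C^K$ by evaluation at $(1,0)$. Since $H^{2K}(\mathbb{CP}^1\times(D^{2K},S^{2K-1}))$ is spanned by $\iota_K$, restriction to this point gives $m^*U_V=\iota_K$. Now compute $Sq^2(m^*U_V)$ in two ways. On the one hand it is $Sq^2\iota_K=0$. On the other hand it is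
\[
m^*(w_2(V)U_V)=m^*(K a\,U_V)=K\,a\,\iota_K=a\,\iota_K\neq0,
\]
because $K$ is odd. This is a contradiction.

For even $K$ there is no obstruction: $s(u)=(-\bar u_2,\bar u_1,-\bar u_4,\bar u_3,\dots)$ is a unit vector orthogonal to $u$.

\subsection{Stabilization by quaternionic bundles}

Later connecting maps will add to $\zeta$ a bundle $F$ over a further space $W$. The section then has a component in $F$, and the same argument can be run with $W$ as a space of parameters. The class $m^*U_V$ now has a coefficient in $H^*(W\times\mathbb{CP}^1)$, and we must control that coefficient and its $Sq^2$.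

For bundles $\zeta,F$ over two spaces, $\zeta\boxplus F$ denotes the direct sum of their pullbacks to the product.

\begin{lemma}\label{lem:top}
Let $K\ge3$ be odd and let $\zeta$ be as above. Let $W=\prod_{l\in\Lambda}\mathbb{HP}^{d_l}$ be a finite (possibly empty) product with $d_l\geq 1$, let $\eta_l$ be the pullback of $\eta$ from the $l$-th factor, and let $F=\bigoplus_{l\in\Lambda}\mathbb C^{r_l}\otimes\eta_l$ with $0\le r_l\le d_l$. Then $\zeta\boxplus F$ over $S^{2K-1}\times W$ has no nowhere vanishing section.
\end{lemma}

\begin{proof}
Let $R=\operatorname{rank}F=2\sum_lr_l$, let $G=\mathbb C^K\oplus F$ over $W$, and let $n=\operatorname{rank}G=K+R$. Then $R$ is even, $n$ is odd, and $H^*(W)$ vanishes outside degrees divisible by $4$. Put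
\[
 e=w_{2R}(F)=c_R(F)\bmod2=\prod_lb_l^{\,r_l}\in H^{2R}(W),
\]
where $b_l=c_2(\eta_l)\bmod2$. By K\"unneth and $r_l\le d_l$, $e\ne0$.

Suppose there is a nowhere vanishing section, normalized to unit vectors $s(u,w)\in u^\perp\oplus F_w\subset G_w$. Then $(u,0)$ and $s(u,w)$ are orthonormal in $G_w$. Let $V=\gamma^*\otimes G$ over $W\times\mathbb{CP}^1$, so that $V_{(w,\ell)}=\operatorname{Hom}(\ell,G_w)$. As before, the isometries
\[
 m_{(w,\ell)}(u):(\alpha,\beta)\longmapsto\alpha\,(u,0)+\beta\,s(u,w)
\]
are unit vectors in $V_{(w,\ell)}$, and extending them radially gives a map over $W\times\mathbb{CP}^1$,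
\[
 m:\ (W\times\mathbb{CP}^1)\times(D^{2K},S^{2K-1})\longrightarrow(D(V),S(V)).
\]
Since $m$ covers the identity of the base, $m^*$ is $H^*(W\times\mathbb{CP}^1)$-linear. Write $U=U_V\in H^{2n}(D(V),S(V))$ and
\[
 m^*U=c\,\iota_K,\qquad c\in H^{2n-2K}(W\times\mathbb{CP}^1)=H^{2R}(W\times\mathbb{CP}^1).
\]

\emph{The coefficient $c$.} By K\"unneth $c=e_0\otimes1+y\otimes a$ with $e_0\in H^{2R}(W)$ and $y\in H^{2R-2}(W)$. Since $R$ is even, $2R-2\equiv2\pmod4$, so $y=0$. To find $e_0$, restrict to $W\times\{[1:0]\}$. There $V$ becomes $G$ (evaluate at $(1,0)$), and $m$ becomes the inclusion $v\mapsto(v,0)$ of $W\times D^{2K}$ into $D(\mathbb C^K\oplus F)$. By (T2), $U_G$ is the product of the classes pulled back from $U_{\mathbb C^K}$ and $U_F$. Under the inclusion the first restricts to $\iota_K$, and the second to the restriction of $U_F$ to the zero section of $F$, which is $e$ by (T3). Hence $e_0=e$ and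
\[
 m^*U=(e\otimes1)\,\iota_K .
\]

\emph{The square.} We have $Sq^i\iota_K=0$ for $i>0$, since $H^{2K+i}(D^{2K},S^{2K-1})=0$, and $Sq^2e\in H^{2R+2}(W)=0$. So the Cartan formula gives $Sq^2(m^*U)=(Sq^2e\otimes1)\,\iota_K=0$. On the other hand, $c_1(V)=n\,c_1(\gamma^*)+c_1(G)$. Since $H^2(W)=0$ and $n$ is odd, $w_2(V)=na=a$. By (T4) and linearity,
\[
 Sq^2(m^*U)=m^*(a\,U)=a\,m^*U=(e\otimes a)\,\iota_K\neq0,
\]
a contradiction.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses matter. (1) If $K$ is even, the section $s$ of Section~\ref{sec:small} gives a nowhere vanishing section $(s(u),0)$. (2) If $r_l>d_l$ for some $l$, then $\mathbb C^{r_l}\otimes\eta_l$ has real rank $4r_l>4d_l=\dim\mathbb{HP}^{d_l}$, so it has a nowhere vanishing section, and so has $\zeta\boxplus F$. (3) The quaternionic structure was used to see that $R$ is even, that $y=0$, that $Sq^2e=0$ and that $c_1(G)=0$ mod $2$. With $F=\mathbb C^r\otimes L$ for a line bundle $L$ with $c_1(L)\bmod 2=h\ne0$ over $W=\mathbb{CP}^d$, $1\le r\le d$, the argument breaks down: then $c=h^r\otimes1+\epsilon\,h^{r-1}\otimes a$ with an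 unknown $\epsilon\in\mathbb F_2$, and
\[
 Sq^2c=r\,h^{r+1}\otimes1+\epsilon(r-1)\,h^r\otimes a,\qquad
 w_2(V)\,c=r\,h^{r+1}\otimes1+\big((K+r)+\epsilon r\big)\,h^r\otimes a .
\]
These agree when $\epsilon\equiv K+r$ mod $2$, so this computation yields no contradiction.
\end{remark}

\section{The algebra}

\subsection{Two demands on the projections}

We shall build algebras $A_l=\Gamma(X_l,\operatorname{End}E_l)$ and a projection $q_j$ at each stage $j\geq 1$, with two demands in mind.

\emph{Every $z\ne0$ should dominate $q_j$ for late $j$.} The connecting map will send $c\in A_l$ to $c(x)\oplus\big(c(\omega_l)\otimes1_{\eta_l}\big)$ for some point $\omega_l\in X_l$. If $c\geq 0$ and $c(\omega_l)\ne0$, this image dominates a positive multiple of a projection $0\oplus(f\otimes1_{\eta_l})$ with $f$ of rank one, whose range is a copy of $\eta_l$. So $q_{l+1}$ should be a copy of $\eta_l$.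

\emph{The complement of $q_{l+1}$ should be as bad as possible.} So we do not fix one embedded copy of $\eta_l$, but let the embedding be an additional coordinate of the base space $X_{l+1}$. In particular $X_{l+1}$ will contain spheres along which one vector of the copy stays constant and another one runs through $S^{2K-1}$.

To treat all matrix sizes, we let $q_j$ live in $M_{n_j}(A_j)$, where each positive integer occurs infinitely often among the $n_j$. For the question as posed one may read everything with $n_j=1$.

\subsection{Construction}

Fix integers $n_1,n_2,\dots\ge1$ such that every positive integer occurs infinitely often, and put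
\[
 N_l=2\cdot3^l,\qquad d_l=N_l\cdot\max(1,n_1,\dots,n_l)\qquad(l\ge0).
\]
Fix a surjection $m\mapsto(l(m),k(m))$ of $\{0,1,2,\dots\}$ onto $\{0,1,\dots\}\times\{1,2,\dots\}$ with $l(m)\le m$, for instance the enumeration along antidiagonals.

We define inductively compact metrizable spaces $X_l$ and Hermitian bundles $E_l$ of rank $N_l$ over $X_l$, starting with $X_0$ a point and $E_0=\mathbb C^2$. Suppose $(X_l,E_l)$ and a point $\omega_l\in X_l$ (chosen below) are given. Let $Y_l=\mathbb{HP}^{d_l}$ with its bundle $\eta_l$, and over $X_l\times Y_l$ put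
\[
 E_l^+(x,y)=E_l(x)\oplus\big(E_l(\omega_l)\otimes\eta_l(y)\big),\qquad\text{of rank }N_l+2N_l=N_{l+1}.
\]
Let
\[
 X_{l+1}=\big\{(x,y,T):\ x\in X_l,\ y\in Y_l,\ T:\eta_l(y)\to\mathbb C^{n_{l+1}}\otimes E_l^+(x,y)\text{ a linear isometry}\big\},
\]
a compact metrizable fiber bundle over $X_l\times Y_l$ with nonempty fibers, and let $E_{l+1}$ be the pullback of $E_l^+$. Let $\rho_l:X_{l+1}\to X_l$ be the projection, which is surjective, and let $\rho_{l,m}:X_m\to X_l$ ($m\ge l$) be the composites.

\emph{The points $\omega_m$.} Once $X_l$ is constructed, fix a dense sequence $(t_{l,k})_{k\ge1}$ in it. Choose $\omega_m\in X_m$ with $\rho_{l(m),m}(\omega_m)=t_{l(m),k(m)}$. Since every pair $(l,k)$ equals $(l(m),k(m))$ for some $m$, and then $m\ge l$,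
\begin{equation}\label{eq:dense}
 \{\rho_{l,m}(\omega_m):m\ge l\}\ \text{ is dense in }X_l\text{ for every }l .
\end{equation}

\emph{The algebras.} Let $A_l=\Gamma(X_l,\operatorname{End}E_l)$ and let $\varphi_l:A_l\to A_{l+1}$ be
\[
 \varphi_l(c)(x,y,T)=c(x)\oplus\big(c(\omega_l)\otimes1_{\eta_l(y)}\big),
\]
a unital homomorphism, injective because $\rho_l$ is surjective. Let $\varphi_{l,m}:A_l\to A_m$ be the composites, $B=\varinjlim A_l$, and $\varphi_{l,\infty}:A_l\to B$ the canonical maps, which are injective and hence isometric. The same symbols denote the amplifications to $M_n(A_l)=\Gamma(X_l,\operatorname{End}(\mathbb C^n\otimes E_l))$. The map $\varphi_l$ multiplies ranks of projections of constant rank by $3$. By induction, $c(\rho_{l,m}(x))$ is a direct summand of $\varphi_{l,m}(c)(x)$.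

\emph{The projections.} For $j\ge1$ let $q_j\in M_{n_j}(A_j)$ be
\[
 q_j(x,y,T)=TT^* ,
\]
of constant rank $2$. Its image in $M_{n_j}(B)$ is also denoted $q_j$.

\subsection{Simplicity and the trace}

\begin{lemma}\label{lem:nonvanish}
Let $0\ne c\in M_n(A_l)$. There is $m_0\geq l$ such that $\varphi_{l,m}(c)(x)\ne0$ for all $m\ge m_0$ and all $x\in X_m$.
\end{lemma}

\begin{proof}
By \eqref{eq:dense} there is $m\ge l$ with $c(\rho_{l,m}(\omega_m))\ne0$. This is a direct summand of $\varphi_{l,m}(c)(\omega_m)$, so $\varphi_{l,m}(c)(\omega_m)\ne0$. Now $\varphi_{l,m}(c)(\omega_m)\otimes1_{\eta_m(y)}$ is a direct summand of $\varphi_{l,m+1}(c)(x,y,T)$ for every $(x,y,T)\in X_{m+1}$. So $\varphi_{l,m+1}(c)$ vanishes nowhere. For $m'\ge m+1$ and $x\in X_{m'}$, $\varphi_{l,m+1}(c)(\rho_{m+1,m'}(x))$ is a direct summand of $\varphi_{l,m'}(c)(x)$. Thus $m_0=m+1$ works.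
\end{proof}

\begin{proposition}\label{prop:B}
$B$ is simple, separable, unital, nuclear, infinite-dimensional and stably finite, it has a unique tracial state $\tau$, and $(\operatorname{Tr}_{n_j}\otimes\tau)(q_j)=2/N_j$.
\end{proposition}

\begin{proof}
\emph{Simplicity.} A nonzero closed ideal $J$ of an inductive limit has nonzero intersection with some $\varphi_{l,\infty}(A_l)$. By Lemma~\ref{lem:nonvanish}, $J$ contains $\varphi_{m,\infty}(c)$ for some $m$ and some $c\in A_m$ that is nonzero at every point. We claim that $c$ generates $A_m$ as an ideal. Let $x\in X_m$. Since the matrix algebra $\operatorname{End}(E_m(x))$ is simple and $c(x)\ne0$, there are $b_1,\dots,b_r\in A_m$ with $\sum_kb_k(x)c(x)^*c(x)b_k(x)^*=1$. Then $\sum_kb_kc^*cb_k^*$ is a positive element of the ideal that is invertible near $x$. By compactness, a finite sum of such elements is invertible everywhere. So $1\in J$.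

\emph{Traces.} Let $\operatorname{tr}$ be the normalized trace on $\operatorname{End}(E_l(x))$, and for $c\in A_l$ let $\operatorname{tr}(c)\in C(X_l)$ be the function $x\mapsto\operatorname{tr}(c(x))$. We claim that every tracial state $\sigma$ of $A_l$ satisfies
\begin{equation}\label{eq:center}
 \sigma(c)=\sigma(\operatorname{tr}(c)1)\qquad(c\in A_l).
\end{equation}
By a partition of unity we may assume that $c$ lies in the ideal of sections vanishing outside an open set $O$ over which $E_l$ has an orthonormal frame, i.e.\ $c\in M_{N_l}(C_0(O))$. With matrix units $e_{ij}$ and $0\le g\in C_0(O)$, we have $ge_{ij}=[g^{1/2}e_{ii},g^{1/2}e_{ij}]$ and $g(e_{ii}-e_{jj})=[g^{1/2}e_{ij},g^{1/2}e_{ji}]$ for $i\ne j$. Since $\sigma$ vanishes on commutators, $\sigma(c)$ depends only on the sum of the diagonal entries of $c$. This sum is the same for $\operatorname{tr}(c)1$, and \eqref{eq:center} follows.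

The space of tracial states of $A_l$ is weak* compact and nonempty, as it contains $c\mapsto\operatorname{tr}(c(x))$. An inverse limit of nonempty compact Hausdorff spaces is nonempty, so $B$ has a tracial state. Let $\tau,\tau'$ be two of them and $c\in A_l$. In $E_{l+1}$, of rank $3N_l$, the two parts of $\varphi_l(c)$ act on subbundles of rank $N_l$ and $2N_l$, so
\[
 \operatorname{tr}(\varphi_l(c))=\tfrac13\operatorname{tr}(c)\circ\rho_l+\tfrac23\operatorname{tr}(c(\omega_l)),
\]
where the last term is a constant. Apply \eqref{eq:center} to $\tau\circ\varphi_{l+1,\infty}$ and $\tau'\circ\varphi_{l+1,\infty}$; the constant cancels: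
\[
 (\tau-\tau')(\varphi_{l,\infty}(c))=\tfrac13(\tau-\tau')\big(\varphi_{l+1,\infty}(g)\big),\qquad g=(\operatorname{tr}(c)\circ\rho_l)\,1,\quad\|g\|\le\|c\|.
\]
Iterating, $|(\tau-\tau')(\varphi_{l,\infty}(c))|\le2\cdot3^{-k}\|c\|$ for all $k$, so $\tau=\tau'$.

\emph{The remaining properties.} The set $\{b:\tau(b^*b)=0\}$ is a proper closed ideal, hence zero, so $\tau$ is faithful. Hence $\operatorname{Tr}_k\otimes\tau$ is a faithful trace on $M_k(B)$ for each $k$, and $B$ is stably finite. The algebras $A_l$ are separable and of type I, hence nuclear, and so $B$ is separable and nuclear. It contains a copy of $A_1$, and $X_1$ is infinite because it maps onto $Y_0=\mathbb{HP}^2$, so $B$ is infinite-dimensional. Finally, by \eqref{eq:center}, $\tau\circ\varphi_{j,\infty}$ is given by $\operatorname{tr}$ followed by integration against a probability measure on $X_j$, and $\operatorname{Tr}_{n_j}\otimes\operatorname{tr}$ takes the value $2/N_j$ on a rank-two projection of $\mathbb C^{n_j}\otimes E_j(x)$.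
\end{proof}

\section{Every nonzero positive element dominates all late \texorpdfstring{$q_j$}{qj}}

\begin{proposition}\label{prop:A}
Let $0\ne z\in M_n(B)_+$. For all sufficiently large $j$ with $n_j=n$, we have $q_j\precsim z$ in $M_n(B)$.
\end{proposition}

\begin{proof}
\emph{Reduction to a finite stage.} Let $\varepsilon=\|z\|/3$. Approximate $z^{1/2}$ by some $\varphi_{l,\infty}(d)$ with $d\in M_n(A_l)$ and put $c=d^*d$, so that $\|\varphi_{l,\infty}(c)-z\|<\varepsilon$ if the approximation is close enough. Then $\|c\|>2\varepsilon$, so $c_0=(c-\varepsilon)_+\ne0$, and $\varphi_{l,\infty}(c_0)\precsim z$ by Lemma~\ref{lem:eps}. Let $m_0$ be as in Lemma~\ref{lem:nonvanish} for $c_0$. We show that $q_{m+1}\precsim z$ whenever $m\ge m_0$ and $n_{m+1}=n$.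

\emph{A copy of $\eta_m$ below $z$.} Let $c_1=\varphi_{l,m}(c_0)$. Since $c_1(\omega_m)\ge0$ is nonzero, it has a unit eigenvector $\xi\in\mathbb C^n\otimes E_m(\omega_m)$ with eigenvalue $\lambda>0$. With $f$ the projection onto $\mathbb C\xi$, we have $c_1(\omega_m)\ge\lambda f$, and so
\[
 \varphi_m(c_1)\ge\lambda Q,\qquad Q(x,y,T)=0\oplus\big(f\otimes1_{\eta_m(y)}\big).
\]
Hence $Q\precsim\varphi_m(c_1)=\varphi_{l,m+1}(c_0)$.

\emph{Moving it to $q_{m+1}$.} The maps
\[
 S_y:\eta_m(y)\to\mathbb C^n\otimes E_m^+(x,y),\qquad S_yv=0\oplus(\xi\otimes v),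
\]
are isometries with $S_yS_y^*=Q(x,y,T)$. As $n_{m+1}=n$, the operator $T$ has the same source and target as $S_y$. So $u(x,y,T)=TS_y^*$ defines $u\in M_n(A_{m+1})$ with
\[
 u^*u=S_yT^*TS_y^*=S_yS_y^*=Q,\qquad uu^*=TS_y^*S_yT^*=TT^*=q_{m+1}.
\]
Therefore $q_{m+1}\sim Q\precsim\varphi_{l,m+1}(c_0)$. Applying $\varphi_{m+1,\infty}$ gives $q_{m+1}\precsim\varphi_{l,\infty}(c_0)\precsim z$ in $M_n(B)$.
\end{proof}

\section{No \texorpdfstring{$q_j$}{qj} fits into its complement}

\subsection{The first stage}

Take $n_1=1$ and consider $q_1\in A_1$. Here $E_0^+=\mathbb C^2\oplus(\mathbb C^2\otimes\eta_0)$ has rank $6$ over $\mathbb{HP}^2$, and the points of $X_1$ are pairs $(y,T)$ with an isometry $T:\eta_0(y)\to E_0^+(y)$. As in the last proof, $q_1\sim Q=0\oplus(f\otimes1_{\eta_0})$ with $f\in M_2$ a projection of rank one, and $Q$ fits into its complement because $1-Q\ge0\oplus\big((1-f)\otimes1_{\eta_0}\big)\sim Q$. Now fix $y$, write $E_0^+(y)=\mathbb C^5\oplus\mathbb C$, let $e_1,e_2$ be an orthonormal basis of $\eta_0(y)$, and let $T_ue_1=(u,0)$, $T_ue_2=(0,1)$ for $u\in S^9\subset\mathbb C^5$.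 Along this sphere the range of $q_1$ contains the constant vector $(0,1)$, while the range of $1-q_1$ is the bundle $\zeta$ with $K=5$. By Lemma~\ref{lem:section} and Section~\ref{sec:small}, $q_1\not\precsim1-q_1$ in $A_1$.

One sees here how the parity comes out right. The rank of $E_0^+$ is even, and the projection has rank two because it is a copy of $\eta_0$; one of its two basis vectors is kept constant, which leaves the odd number $K=5$ for the other. At the next stage, $1-q_1$ acquires the summand $(1-q_1)(\omega_1)\otimes1_{\eta_1}$, with range $\mathbb C^4\otimes\eta_1$ over $\mathbb{HP}^{d_1}$ and $4\le d_1$. This is the situation of Lemma~\ref{lem:top}.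

\subsection{The general case}

\begin{proposition}\label{prop:Bclaim}
For every $j\ge1$, $q_j\not\precsim1-q_j$ in $M_{n_j}(B)$.
\end{proposition}

\begin{proof}
Let $n=n_j$ and suppose $q_j\precsim1-q_j$. Choose $v'\in M_n(B)$ with $\|v'(1-q_j)v'^*-q_j\|<\frac12$ and approximate $v'$ by an element coming from a finite stage. As the maps $\varphi_{i,\infty}$ are isometric, there are $i\ge j$ and $v\in M_n(A_i)$ with
\begin{equation}\label{eq:fit}
 \|v(1-p)v^*-p\|<1,\qquad p=\varphi_{j,i}(q_j)\in M_n(A_i).
\end{equation}
We construct a compact space $Z$ and a map $h_i:Z\to X_i$ such that $h_i^*\operatorname{ran}p$ has a nowhere vanishing section, while $h_i^*\operatorname{ran}(1-p)$ is a bundle to which Lemma~\ref{lem:top} applies.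

\emph{The sphere at stage $j$.} Fix $(x_*,y_*)\in X_{j-1}\times Y_{j-1}$, and let
\[
 H=\mathbb C^n\otimes E_{j-1}^+(x_*,y_*),\qquad M=\dim H=nN_j,\qquad K=M-1 .
\]
Since $N_j=2\cdot3^j$ and $j\ge1$, $M$ is even and at least $6$, so $K$ is odd and at least $5$. Identify $H=\mathbb C^K\oplus\mathbb C$ orthogonally, let $e_1,e_2$ be an orthonormal basis of $\eta_{j-1}(y_*)$, and define
\[
 h_j:S^{2K-1}\to X_j,\qquad h_j(u)=(x_*,y_*,T_u),\qquad T_ue_1=(u,0),\quad T_ue_2=(0,1).
\]
Along $h_j$ the bundle $\mathbb C^n\otimes E_j$ is constant with fiber $H$. The range of $q_j(h_j(u))$ is spanned by $(u,0)$ and the constant vector $\xi_0=(0,1)$, and $(1-q_j)(h_j(u))$ is the projection onto $u^\perp\subset\mathbb C^K$.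

\emph{Lifting to stage $i$.} For $l\ge j$ the fibration $X_{l+1}\to X_l\times Y_l$ has a continuous section
\[
 g_l(x,y)=(x,y,T),\qquad Tv=f_0\otimes\big(0\oplus(\varepsilon_0\otimes v)\big),
\]
with fixed unit vectors $f_0\in\mathbb C^{n_{l+1}}$ and $\varepsilon_0\in E_l(\omega_l)$. Let $W=Y_j\times\dots\times Y_{i-1}$ (a point if $i=j$), $Z=S^{2K-1}\times W$, and define inductively
\[
 h_{l+1}(u,y_j,\dots,y_l)=g_l\big(h_l(u,y_j,\dots,y_{l-1}),y_l\big)\qquad(j\le l<i),
\]
ending with $h_i:Z\to X_i$. For $b\in M_n(A_j)$ the definition of $\varphi_l$ gives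
\[
 \varphi_{j,l+1}(b)(h_{l+1}(u,y_j,\dots,y_l))=\varphi_{j,l}(b)(h_l(u,y_j,\dots,y_{l-1}))\oplus\big(\varphi_{j,l}(b)(\omega_l)\otimes1_{\eta_l(y_l)}\big),
\]
and hence by induction
\begin{equation}\label{eq:formula}
 \varphi_{j,i}(b)\big(h_i(u,y_j,\dots,y_{i-1})\big)=b(h_j(u))\oplus\bigoplus_{l=j}^{i-1}\varphi_{j,l}(b)(\omega_l)\otimes1_{\eta_l(y_l)} .
\end{equation}

\emph{The two bundles.} Take $b=q_j$ in \eqref{eq:formula}: the constant vector $\xi_0$ in the first summand $H$ is a nowhere vanishing section of $h_i^*\operatorname{ran}p$. Take $b=1-q_j$: since each $\varphi_{j,l}(1-q_j)(\omega_l)$ is a fixed projection,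
\[
 h_i^*\operatorname{ran}(1-p)\cong\zeta\boxplus F,\qquad F=\bigoplus_{l=j}^{i-1}\mathbb C^{r_l}\otimes\eta_l,\qquad r_l=\operatorname{rank}\varphi_{j,l}(1-q_j)=3^{l-j}(M-2).
\]
Since $3^{l-j}M=nN_l$ and $n=n_j\le\max(n_1,\dots,n_l)$ for $l\ge j$,
\[
 r_l\le nN_l\le d_l .
\]
This is the reason for the choice of $d_l$. By Lemma~\ref{lem:top}, $\zeta\boxplus F$ has no nowhere vanishing section. But by \eqref{eq:fit} and Lemma~\ref{lem:section}, applied to the bundle $\mathbb C^n\otimes E_i$, the section $\xi_0$ yields one. This is a contradiction.
\end{proof}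

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:B} contains the structural properties of $B$. Let $n\ge1$ and $0\ne z\in M_n(B)_+$. Infinitely many $j$ satisfy $n_j=n$. For all large ones among them $q_j\precsim z$ by Proposition~\ref{prop:A}, while $q_j\not\precsim1-q_j$ by Proposition~\ref{prop:Bclaim}. Moreover $(\operatorname{Tr}_n\otimes\tau)(q_j)=2/N_j\to0$ along these $j$.
\end{proof}

\section{When the answer is yes}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
(a) An infinite-dimensional C*-algebra contains $n$ nonzero pairwise orthogonal positive elements $a_1,\dots,a_n$. We first find a nonzero $z\in B_+$ with $z\precsim a_i$ for all $i$. Let $a,a'\in B_+$ be nonzero. If $aBa'=0$, then $a'$ is annihilated by the ideal generated by $a$, which is dense in $B$ by simplicity; this is impossible. So there is $x\in B$ with $y=axa'\ne0$, and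
\[
 yy^*\le\|xa'\|^2a^2\precsim a,\qquad yy^*\precsim y^*y\le\|ax\|^2a'^2\precsim a'.
\]
Thus any two nonzero positive elements dominate a common nonzero one, and iteration gives $z$. The row $\alpha=(a_1^{1/2},\dots,a_n^{1/2})$ satisfies $\alpha\alpha^*=\sum_i a_i$ and, by orthogonality, $\alpha^*\alpha=a_1\oplus\dots\oplus a_n$. Hence
\[
 z\otimes1_n\precsim a_1\oplus\dots\oplus a_n\precsim\textstyle\sum_ia_i\precsim1_B .
\]

(b) If $q\precsim z$, then $q\otimes1_2\precsim z\otimes 1_2\precsim1_B$. By Lemma~\ref{lem:proj}, applied in a matrix algebra over $B$, there are orthogonal projections $e_1,e_2\in B$ with $e_1\sim q\sim e_2$. By assumption $1-q\sim1-e_1\ge e_2\sim q$, so $q\precsim1-q$. Stable rank one implies the assumption, by the standard cancellation theorem for projections.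

(c) We may assume $q\ne0$. Put $x=[q]$ and $y=[1-q]$ in $V(B)$. Since $q\otimes1_3\precsim z\otimes1_3\precsim1_B$, Lemma~\ref{lem:proj} gives $r\in V(B)$ with $x+y=[1]=3x+r$. Put $w=2x+r$. This is the class of the complement that one would like $q$ to have:
\begin{equation}\label{eq:cancel}
 y+x=w+x,\qquad x\le w .
\end{equation}
The point is that $y$ and $w$, though possibly different, have equal large multiples.

First, $y\ne0$: otherwise $x=3x+r=x+(2x+r)$ with $2x+r\ne0$, so some projection would be equivalent to a proper subprojection of itself. Next, $x\le sy$ for some $s\ge1$. Indeed, let $e=1-q\ne0$. By simplicity the algebraic ideal generated by $e$ is dense, so it contains an invertible element, and therefore $1=\sum_{k=1}^sb_kec_k$ for some $b_k,c_k\in B$. With the row $\beta=(b_1e,\dots,b_se)$ and the column $\kappa$ with entries $ec_k$ we have $1=\beta\kappa$, so $1=\beta\kappa\kappa^*\beta^*\le\|\kappa\|^2\beta\beta^*$, and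
\[
 q\le1\precsim\beta\beta^*\precsim\beta^*\beta\le\|\beta\|^2\,e\otimes1_s .
\]
By Lemma~\ref{lem:proj}, $x\le sy$. Write $sy=x+d$ and $w=x+d'$.

The equality in \eqref{eq:cancel} allows us to exchange a $y$ for a $w$, or a $w$ for a $y$, whenever a summand $x$ is present to serve as a catalyst. If there are at least $s$ copies of $y$, they supply it: for $i\ge s$ and $t\ge1$,
\begin{align*}
 iy+tw&=(i-s)y+(x+d)+tw=(i-s+1)y+x+d+(t-1)w\\
 &=(i+1)y+(t-1)w .
\end{align*}
Repeating this, $iy+tw=(i+t)y$ for $i\ge s$ and $t\geq0$. One copy of $w$ also supplies it: for $i,t\ge1$,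
\begin{align*}
 iy+tw&=iy+(t-1)w+(x+d')=(i-1)y+(t-1)w+w+(x+d')\\
 &=(i-1)y+(t+1)w ,
\end{align*}
and so $iy+tw=(i+t)w$ for $i\ge0$ and $t\ge1$. For $k\ge k_0=s+1$, take $i=k-1$ and $t=1$ in both:
\[
 ky=(k-1)y+w=kw=2kx+kr .
\]
Hence $kx\le ky$, that is, $q\otimes1_k\precsim(1-q)\otimes1_k$. Moreover $(k+1)x\le2kx\le ky$, so $x\le y$, that is, $q\precsim1-q$, if $V(B)$ is almost unperforated. Finally, $[1]=3x+r$ gives $\tau(q)\le\frac13<\frac23\le\tau(1-q)$ for every normalized quasitrace $\tau$, so strict comparison of projections also gives $q\precsim1-q$.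

(d) Let $z$ be as stated and $q\precsim z$. By Lemma~\ref{lem:proj}, $q$ is equivalent to a projection in $\overline{zBz}$, which is contained in the given hereditary subalgebra. So this projection is $0$ and $q=0\precsim1-q$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MP}
Javad Mohammadkarimi and N. Christopher Phillips,
\emph{Compact Group Actions with the Tracial Rokhlin Property},
arXiv:2110.12135 (2021).
\end{thebibliography}

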